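\title{Algebraic surfaces bounding linked solid tori in real projective space}

\begin{abstract}
Let $T_1,\dots,T_k$ be disjoint solid tori in $\mathbb{RP}^3$ that miss a topological plane, that is, the image of a projective plane under a homeomorphism of $\mathbb{RP}^3$, and suppose that their cores form a non-trivial link in the complement of that plane. We prove that every nonzero real form vanishing on the boundary tori has degree at least $8$; this proves a conjecture posed by Kuperberg. The bound comes from a topological theorem: if the boundary tori are locally flat, some projective line carries eight points that lie alternately inside and outside the solid tori. The bound is attained both by two linked unknotted tori and by one solid torus with trefoil core.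
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A line that is not contained in a real algebraic surface of degree $d$ meets it in at most $d$ points. So a shape that forces some line to cross the surface many times forces the degree to be large. A round torus is a quartic, and a line through its center in its equatorial plane crosses it four times. This paper is about the number of crossings that knotting and linking force.

We use homogeneous coordinates $[x_0:x_1:x_2:x_3]$ on $\mathbb{RP}^3$ and regard $\mathbb R^3$ as the complement of the plane at infinity $\{x_0=0\}$. A \emph{flat plane} is the image of the plane at infinity under a projective transformation, and a \emph{topological plane} is its image under a homeomorphism of $\mathbb{RP}^3$. The complement of a topological plane is homeomorphic to $\mathbb R^3$. An \emph{algebraic surface} in $\mathbb{RP}^3$ is the real zero set $Z$ of a nonzero homogeneous real polynomial in four variables, and its \emph{degree} is the least degree of such a polynomial with zero set $Z$. Algebraic surfaces in $\mathbb R^3$ and their degrees are defined in the same way with nonzero polynomials in three variables.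

Let $S^1=\mathbb R/\mathbb Z$ and let $D^2\subset\mathbb C$ be the closed unit disk. A \emph{solid torus} is a subset $T$ together with a homeomorphism $h\colon S^1\times D^2\to T$. Its \emph{core} is $h(S^1\times 0)$, its boundary is $\partial T=h(S^1\times\partial D^2)$, and $\operatorname{int}T=T\setminus\partial T$. No smoothness or tameness is assumed. Finitely many disjoint circles embedded in $\mathbb R^3$ form a \emph{trivial link} if some homeomorphism of $\mathbb R^3$ sends all of them into one affine plane, and a \emph{non-trivial link} otherwise. Pairwise disjoint solid tori in $\mathbb R^3$ are \emph{non-trivially linked} if their cores form a non-trivial link; for one solid torus this means that it is knotted. These notions are invariant under homeomorphisms of $\mathbb R^3$, so they make sense in the complement of a topological plane.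

Kuperberg \cite{Kup} proved that a nonsingular algebraic surface in $\mathbb R^3$ that contains the boundary of a knotted solid torus, or the boundaries of a non-trivially linked collection of solid tori, has degree at least $8$. Degree is a projective notion, while linking is a topological one and only needs a complement homeomorphic to $\mathbb R^3$. This leads to the following conjecture, posed in \cite{Kup}.

\begin{quote}
\textbf{Conjecture.} Let $Z\subset\mathbb{RP}^3$ be an algebraic surface and $\Pi$ a topological plane disjoint from $Z$. If $Z=\partial T_1\cup\dots\cup\partial T_k$ for pairwise disjoint solid tori $T_1,\dots,T_k\subset\mathbb{RP}^3\setminus\Pi$ that are non-trivially linked, then $Z$ has degree at least $8$.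
\end{quote}

We prove the conjecture. Throughout the paper, $\Pi$ is a topological plane and $T_1,\dots,T_k\subset\mathbb{RP}^3\setminus\Pi\cong\mathbb R^3$ are pairwise disjoint solid tori with parametrizations $h_i$ and cores $K_i$. We put $T=\bigcup T_i$, $\partial T=\bigcup\partial T_i$ and $\operatorname{int}T=\bigcup\operatorname{int}T_i$. A surface $S$ in a $3$-manifold is \emph{locally flat} if each of its points has an open neighborhood $B$ with $(B,B\cap S)\cong(\mathbb R^3,\mathbb R^2\times0)$. The main step involves no algebra.

\begin{theorem}\label{thm:line}
If the $T_i$ are non-trivially linked and the $\partial T_i$ are locally flat, then there are a projective line $\ell$ and points $a_1,b_1,a_2,b_2,a_3,b_3,a_4,b_4$ in this cyclic order on $\ell$ with $a_i\in\operatorname{int}T$ and $b_i\notin T$.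
\end{theorem}

A projective line is a circle, eight alternating points cut it into eight arcs, and each arc must cross $\partial T$. This gives the bound on the degree, with no nonsingularity assumption and no assumption on the part of the zero set outside $\partial T$.

\begin{theorem}\label{thm:degree}
If the $T_i$ are non-trivially linked, every nonzero homogeneous real polynomial $P$ vanishing on $\partial T$ has degree at least $8$.
\end{theorem}

The conjecture is the case $\{P=0\}=\partial T$. When $\Pi$ is the plane at infinity, Theorem~\ref{thm:degree} applied to the homogenization of a polynomial in three variables, which has the same degree, gives the affine bound. The constant cannot be improved, for links or for knots.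

\begin{proposition}\label{prop:sharp}
The bound $8$ is attained under the hypotheses of the conjecture, both by two linked unknotted tori and by one solid torus with trefoil core.
\end{proposition}

Both hypotheses matter. Without non-triviality there is the round torus, of degree $4$. To see what the plane $\Pi$ excludes, write points of $\mathbb R^4$ as pairs $(\alpha,\beta)\in\mathbb C^2$ and let $0<\varepsilon<1$. The set $\{|\alpha|^2\le\varepsilon|\beta|^2\}\subset\mathbb{RP}^3$ is a solid torus, since $[\alpha:\beta]\mapsto(\alpha/\beta,\beta^2/|\beta|^2)$ maps it homeomorphically onto the product of a disk and a circle. It is disjoint from $\{|\beta|^2\le\varepsilon|\alpha|^2\}$, the preimages of the two cores in $S^3$ are the linked great circles $\alpha=0$ and $\beta=0$, and the two boundaries together form the zero set of a product of two quadrics. The cores are projective lines, which are not null-homotopic in $\mathbb{RP}^3$ and therefore meet every topological plane. On the other hand, a topological plane is a weaker requirement than a flat one: Remark~\ref{rem:notflat} gives a knotted solid torus that misses a topological plane while its boundary meets every flat plane,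 so that no projective transformation moves it into $\mathbb R^3$.

Section~\ref{sec:hopf} carries out the proof of Theorem~\ref{thm:line} for two round circles and lists what must change in general. Section~\ref{sec:top} turns non-triviality into a statement about fundamental groups, Sections~\ref{sec:E}--\ref{sec:fourth} prove Theorem~\ref{thm:line}, Section~\ref{sec:degree} deduces Theorem~\ref{thm:degree}, and Section~\ref{sec:sharp} proves Proposition~\ref{prop:sharp}, which is not used elsewhere.

\section{Two linked round circles}\label{sec:hopf}

Let $K_1=\{x_3=0,\ x_1^2+x_2^2=1\}$ and $K_2=\{x_2=0,\ (x_1-1)^2+x_3^2=1\}$ in $\mathbb R^3$. The isometry $(x_1,x_2,x_3)\mapsto(1-x_1,x_3,x_2)$ interchanges them. The function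
\[
\omega(x)=\Big(\sqrt{x_1^2+x_2^2}-1\Big)+i\,x_3
\]
vanishes exactly on $K_1$, and $|\omega(x)|$ is the distance from $x$ to $K_1$. At the point $(1+\cos\phi,0,\sin\phi)$ of $K_2$ it equals $e^{i\phi}$. Hence every point of $K_2$ has distance $1$ from $K_1$, and $K_2$ is not null-homotopic in $\mathbb R^3\setminus K_1$; by symmetry, $K_1$ is not null-homotopic in $\mathbb R^3\setminus K_2$. The link is non-trivial: of two disjoint circles in a plane, either one can be pushed off the plane and contracted in a half-space.

Fix $0<\varepsilon<\frac14$, and let $T_i$ and $V_i$ be the sets of points at distance at most $2\varepsilon$ and at most $\varepsilon$ from $K_i$. Then $T_1$ and $T_2$ are disjoint solid tori. The $x_1$-axis meets $K_1,K_2,K_1,K_2$ at $x_1=-1,0,1,2$ and leaves $T$ between these points, so it carries eight alternating points; this is why one guesses the bound $8$. We now find such a line again, by an argument that uses the linking instead of the symmetry. Parametrize $K_1$ by $p\in\mathbb R/\mathbb Z\mapsto(\cos2\pi p,\sin2\pi p,0)$. All lines below lie in the plane $x_3=0$, which meets $T_1$ in the annulus $1-2\varepsilon\le|x|\le1+2\varepsilon$ and meets $T_2$ and $V_2$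 in disks of radii $2\varepsilon$ and $\varepsilon$ about $(0,0)$ and $(2,0)$; see Figure~\ref{fig:hopf}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2]
\fill[gray!20,even odd rule] (0,0) circle (1.3) (0,0) circle (0.7);
\fill[gray!45,even odd rule] (0,0) circle (1.15) (0,0) circle (0.85);
\fill[gray!20] (0,0) circle (0.3) (2,0) circle (0.3);
\fill[gray!45] (0,0) circle (0.15) (2,0) circle (0.15);
\draw (0,0) circle (1);
\draw[thick] (-1.584,-0.270) -- (2.903,0.068);
\foreach \x/\y/\t in {-0.975/-0.224/p, 0.011/-0.150/z, 0.997/-0.075/r, 2/0/y}
  \fill (\x,\y) circle (0.03) node[below=2pt] {$\t$};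
\foreach \x/\y/\t in {-0.487/-0.187/1, 0.510/-0.112/2, 1.507/-0.037/3, 2.604/0.045/4}
  \draw[fill=white] (\x,\y) circle (0.03) node[below=2pt] {$b_{\t}$};
\node at (0,0.55) {$K_1$};
\end{tikzpicture}
\caption{The plane of the circle $K_1$. The annuli are the slices of the solid tori $T_1\supset V_1$ around $K_1$; the disks are the slices of the solid tori $T_2\supset V_2$ around a circle $K_2$ linked with $K_1$. The chord from $p$ to $r$ touches $V_2$ at $z$, and its continuation meets $V_2$ at $y$. The points $p,z,r,y$ lie inside $T_1\cup T_2$ and $b_1,\dots,b_4$ lie outside.}
\label{fig:hopf}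
\end{figure}

\emph{First step: three points.} Call a chord of $K_1$ good if it misses $V_2$. Short chords are good. Fix $p$ and let $s$ grow from $0$ to $1$. The chords from $p$ to $p+s$ together form a null-homotopy of $K_1$, so they cannot all be good, and there is a first chord that touches $V_2$. Concretely, the chord from $p$ to $p+s$ has distance $|\cos\pi s|$ from the origin, and the first contact occurs at $s_0\in(0,\frac12)$ with $\cos\pi s_0=\varepsilon$. The point of contact $z$ lies on $\partial V_2$, hence in $\operatorname{int}T_2$, and the endpoints $p$ and $r=p+s_0$ lie in $\operatorname{int}T_1$. Since $T_1$ and $T_2$ are disjoint closed sets, the chord leaves $T$ on both sides of $z$.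

\emph{Second step: the fourth point.} Continue the chord beyond $r$ as a ray, and let $m(p)$ be the point where the ray leaves $T_1$. As $p$ runs once around $K_1$, so does $r$, and sliding back along the rays shows that the loop $m$ is homotopic to $K_1$ inside $T_1$. Suppose that no ray met $V_2$. Sliding forward along the rays would move $m$, in the complement of $K_2$, to the outside of a large sphere, where it contracts. This contradicts the linking, so some ray meets $V_2$ in a point $y$. Concretely, one may take a tangent from $(2,0)$ to the circle of radius $\varepsilon$ about the origin. The line leaves $T$ between $r\in T_1$ and $y\in T_2$, and again after $y$.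

The general proof has the same two steps. Four things change.
\begin{enumerate}
\item Non-triviality has to be put into a usable form. It will say that for some $i$ no essential loop on $\partial V_i$ contracts in the exterior of $\bigcup V_j$ (Section~\ref{sec:top}).
\item If $\Pi$ is not flat, segments, rays and ``far away'' have no meaning in $\mathbb{RP}^3\setminus\Pi$. We pass to $S^3$, where chords are short arcs of great circles, rays end at the antipode $-p$, and the second lift of $\mathbb{RP}^3\setminus\Pi$ replaces the outside of the large sphere (Section~\ref{sec:E}).
\item For a knot, the chord can only be blocked by the tube in which it starts and ends. One has to tell essential contacts with that tube from inessential ones. A covering space does this (Section~\ref{sec:E}).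
\item The first blocked chord need not depend continuously on $p$, so the loop of the second step has to be found differently (Section~\ref{sec:good}).
\end{enumerate}

\section{Trivial links and compressible boundary tori}\label{sec:top}

\subsection{Facts from low-dimensional topology}
We use the following standard facts.
\begin{itemize}
\item[(F1)] \emph{Invariance of domain.} An injective continuous map between $n$-manifolds without boundary is open. In particular $\operatorname{int}T_i$ is open in $\mathbb{RP}^3$.
\item[(F2)] \emph{Schoenflies theorem.} A simple closed curve in $\mathbb R^2$ (in $S^2$) is carried to the unit circle (the equator) by a homeomorphism of $\mathbb R^2$ (of $S^2$). Applied to the two curves that a properly embedded arc forms with the boundary of a disk, it shows that the arc is carried to a diameter by a homeomorphism of the disk.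
\item[(F3)] \emph{Collars} (Brown). The boundary of a manifold $M$ has a collar, an open embedding $\partial M\times[0,1)\to M$ that is the inclusion on $\partial M\times0$. If $S$ is a locally flat surface, closed as a subset of a $3$-manifold $Y$ without boundary, the two local sides of $S$ form a double cover of $S$. If this cover is trivial, for instance if $S$ is simply connected, then cutting $Y$ along $S$ and taking collars gives a bicollar, an open embedding $S\times\mathbb R\to Y$ that is the inclusion on $S\times0$.
\item[(F4)] \emph{Triangulations.} Every $3$-manifold can be triangulated (Moise). In a triangulated $3$-manifold the simplicial link of a vertex is a $2$-sphere or, for a boundary vertex, a disk; in a triangulated surface it is a circle or an arc.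
\item[(F5)] \emph{Annulus theorem} (Moise). If $\Sigma_0,\Sigma_1\subset\mathbb R^3$ are locally flat $2$-spheres with $\Sigma_0$ in the bounded component of the complement of $\Sigma_1$, then the closed region between them is homeomorphic to $S^2\times[0,1]$.
\item[(F6)] A homeomorphism of $S^2$ of degree $1$ is isotopic to the identity (Kneser).
\item[(F7)] \emph{Loop theorem} (Papakyriakopoulos, Stallings). If $F$ is a boundary component of a triangulated $3$-manifold $M$ and $\pi_1(F)\to\pi_1(M)$ is not injective, then there is a disk $D\subset M$, a subcomplex of a subdivision, such that $D\cap\partial M=\partial D$ lies in $F$ and is not null-homotopic in $F$.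
\item[(F8)] A simple closed curve on a torus $F$ that is not null-homotopic represents a primitive class in $H_1(F)\cong\mathbb Z^2$. If two such curves have the same class up to sign, there is an isotopy $\iota_t$ of $F$ with $\iota_0=\mathrm{id}$ such that $\iota_1$ carries one to the other.
\item[(F9)] The complement in $\mathbb R^3$ of finitely many disjoint circles or solid tori is connected, by Alexander duality.
\end{itemize}

\begin{lemma}\label{lem:subcomplex}
Let $M$ be a triangulated $3$-manifold and $S$ a subcomplex that is a surface with $S\cap\partial M=\partial S$. Every $x\in S$ has an open neighborhood $B$ in $M$ such that $(B,B\cap S)$ is homeomorphic to $(\mathbb R^3,\mathbb R^2\times0)$ if $x\notin\partial M$, and to $(\mathbb R^2\times[0,\infty),\ \mathbb R\times0\times[0,\infty))$ if $x\in\partial M$.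
\end{lemma}

\begin{proof}
Subdivide so that $x$ is a vertex, and let $B$ be its open star in $M$. Then $B\cap S$ is the open star of $x$ in $S$, and $(B,B\cap S)$ is the open cone on the pair of simplicial links. By (F4) this pair is a circle in a $2$-sphere or an arc in a disk. In the second case, a simplex that lies in the links of $x$ in $S$ and in $\partial M$ spans with $x$ a simplex of $S\cap\partial M=\partial S$, so it is an endpoint of the arc; thus the arc is properly embedded. By (F2) the pair is standard, and so is its cone.
\end{proof}

\subsection{The disk theorem}
To unlink circles one at a time, we have to move a ball into a prescribed position without disturbing the other circles. Let $D^3$ be the closed unit ball.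

\begin{lemma}\label{lem:disk}
Let $Y$ be a connected oriented $3$-manifold without boundary and let $e_0,e_1\colon\mathbb R^3\to Y$ be orientation-preserving open embeddings. There is a homeomorphism $\phi$ of $Y$, equal to the identity outside a compact set, with $\phi e_0=e_1$ on $D^3$.
\end{lemma}

\begin{proof}
Since $Y$ is connected, a composition of homeomorphisms supported in small balls moves $e_0(0)$ to $e_1(0)$. A radial homeomorphism of $\mathbb R^3$ with compact support, transported by the moved embedding, then shrinks the image of $D^3$ into $e_1(\operatorname{int}D^3)$. These homeomorphisms preserve orientation, so we may assume $e_0(D^3)\subset e_1(\operatorname{int}D^3)$.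

The map $e=e_1^{-1}e_0$ is an orientation-preserving embedding of a neighborhood of $D^3$, so $e(S^2)$ is locally flat. By (F5) there is a homeomorphism $\alpha$ from $A=2D^3\setminus e(\operatorname{int}D^3)$ onto $A_0=\{1\le|x|\le2\}$ that carries $2S^2$ to itself. Composing with the radial extension of $(\alpha|_{2S^2})^{-1}$, we may assume that $\alpha$ is the identity on $2S^2$. The homeomorphism $\beta_0=\alpha e|_{S^2}$ of $S^2$ has degree $1$: as $e$ preserves orientation and $2D^3=e(D^3)\cup A$, we have $e_*[S^2]=[2S^2]$ in $H_2(A)$, and hence $(\beta_0)_*[S^2]=[2S^2]=[S^2]$ in $H_2(A_0)$. By (F6) there is an isotopy $\beta_t$ from $\beta_0$ to $\beta_1=\mathrm{id}$. Let $\beta$ be the homeomorphism $uv\mapsto u\,\beta_{u-1}^{-1}(v)$ of $A_0$, where $1\le u\le2$ and $v\in S^2$. Then $\beta\alpha$ is the identity on $2S^2$ and equals $e^{-1}$ on $e(S^2)$. So $e^{-1}$ on $e(D^3)$, $\beta\alpha$ on $A$ and the identity outside $2D^3$ fit together to a homeomorphism $g$ of $\mathbb R^3$ with $ge=\mathrm{id}$ on $D^3$. Let $\phi=e_1ge_1^{-1}$ on $e_1(\mathbb R^3)$ and $\phi=\mathrm{id}$ elsewhere.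
\end{proof}

\begin{remark}\label{rem:notflat}
Let $q\colon S^3\to\mathbb{RP}^3$ be the double cover, let $v_0,\dots,v_3$ be the standard basis of $\mathbb R^4$ and $v_4=-\frac12(v_0+\dots+v_3)$. Take a smooth arc in $S^3$ through $v_0,\dots,v_4$ in general position, so that its image under $q$ is embedded, and a thin smooth ball $B$ around the image. By Lemma~\ref{lem:disk} a homeomorphism $\phi$ of $\mathbb{RP}^3$ carries $B$ onto the unit ball of $\mathbb R^3$, so $B$ misses the topological plane $\phi^{-1}\{x_0=0\}$. Choose a knotted solid torus in $\operatorname{int}B$ and move it, by a homeomorphism supported in $\operatorname{int}B$, so that its boundary passes through the five points $q(v_i)$. The boundary lifts to a connected subset of $S^3$ containing all $v_i$. If it missed a flat plane $\{\lambda=0\}$, the linear form $\lambda$ would have the same sign at all $v_i$, against $v_0+\dots+v_3+2v_4=0$.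
\end{remark}

\subsection{The unlinking criterion}
Let $V_i=h_i(S^1\times\frac12D^2)$ and $V=\bigcup V_i$. We work with these half-size tubes for two reasons. The radial coordinate of $h_i$ gives $\partial V_i$ a bicollar in the open set $\operatorname{int}T_i$, whatever the shape of $\partial T_i$; and a line that merely touches $V$ passes through $\operatorname{int}T$. Identify $\mathbb{RP}^3\setminus\Pi$ with $\mathbb R^3$ and put $M=\mathbb R^3\setminus\operatorname{int}V$. This is a $3$-manifold with boundary $\partial V$, connected by (F9).

\begin{lemma}\label{lem:unlink}
If $\pi_1(\partial V_i)\to\pi_1(M)$ fails to be injective for every $i$, then $K_1,\dots,K_k$ form a trivial link.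
\end{lemma}

\begin{proof}
We use induction on $k$; for $k=0$ there is nothing to prove. The plan is to find a locally flat disk that contains $K_1$ in its interior and misses the other cores, and to move a ball around it into position. Let $F=\partial V_1$ and $X=\mathbb R^3\setminus\operatorname{int}V_1$.

\emph{A compressing disk.} By (F4) and (F7) there is a disk $D\subset M$ to which Lemma~\ref{lem:subcomplex} applies, with $D\cap\partial M=\partial D$ essential in $F$. The Mayer--Vietoris sequence of $\mathbb R^3=V_1\cup X$ gives $H_1(F)\cong H_1(V_1)\oplus H_1(X)$, so $H_1(X)\cong\mathbb Z$. The summand $H_1(X)$ is the kernel of $H_1(F)\to H_1(V_1)$, which is generated by the meridian $\mu=[h_1(0\times\frac12\partial D^2)]$. Let $\lambda\in H_1(F)$ correspond to $([K_1],0)$. Write $[\partial D]=a\lambda+b\mu$. Its image in $H_1(X)$ is $b\mu$, and it vanishes because $D\subset X$; so $b=0$, and $a=\pm1$ by (F8). The curves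
\[
c_n=\{h_1(x,\tfrac12e^{2\pi inx}):x\in\mathbb R/\mathbb Z\},\qquad n\in\mathbb Z,
\]
have classes $[c_0]+n\mu$, and these are all the classes that map to $[K_1]$ in $H_1(V_1)$. So $\lambda=[c_n]$ for some $n$, and (F8) gives an isotopy $\iota_t$ of $F$ with $\iota_0=\mathrm{id}$ and $\iota_1(\partial D)=c_n$.

\emph{Making the disk radial near $F$.} Let $j\colon F\times[0,2]\to M$ be the radial collar $j(h_1(x,v),u)=h_1(x,(1+\frac u4)v)$. Let $\psi$ be the homeomorphism of $M$ onto $M\setminus j(F\times[0,1))$ given by $j(y,u)\mapsto j(y,1+\frac u2)$ on the collar and the identity elsewhere, and put $D_1=\psi(D)\cup j(\partial D\times[0,1])$. The interior of $D_1$ is locally flat. Off the seam $j(\partial D\times1)$ this follows from Lemma~\ref{lem:subcomplex}, which also shows that $\partial D$ is a locally flat curve in $F$. At the seam, let $\chi\colon\mathbb R^2\times[0,\infty)\to B$ be a chart from that lemma at a point of $\partial D$. The map on $\mathbb R^2\times(-1,\infty)$ given by $\psi\chi(v,u)$ for $u\ge0$ and $j(\chi(v,0),1+u)$ for $u\le0$ is an open embedding by (F1), and the preimage of $D_1$ is $\mathbb R\times0\times(-1,\infty)$. Now apply the homeomorphism of $M$ that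 is $j(y,u)\mapsto j(\iota_{\min(1,2-2u)}(y),u)$ for $0\le u\le1$ and the identity elsewhere. It carries $D_1$ to a disk $D_2\subset M$ with locally flat interior and $D_2\cap j(F\times[0,\frac12])=j(c_n\times[0,\frac12])$.

\emph{A disk through $K_1$.} Let $D_3$ be the union of $D_2$ and the annulus $\{h_1(x,ue^{2\pi inx}):-\frac14\le u\le\frac12\}\subset V_1$, which contains $K_1$ as the curve $u=0$ and meets $D_2$ in its boundary curve $c_n$. So $D_3$ is a disk with $K_1\subset\operatorname{int}D_3$, and it misses $K_2,\dots,K_k$. In the open set $h_1(S^1\times\{|v|<\frac9{16}\})$, the coordinate change $(x,v)\mapsto(x,e^{-2\pi inx}v)$ turns $D_3$ into $S^1\times[-\frac14,\frac9{16})$. Hence $\operatorname{int}D_3$ is locally flat. It is simply connected and closed in $\mathbb R^3\setminus(\partial D_3\cup K_2\cup\dots\cup K_k)$, so it has a bicollar there by (F3). By (F2) there is a homeomorphism $\mathbb R^2\to\operatorname{int}D_3$ that carries the unit circle onto $K_1$. Together they give an open embedding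
\[
e\colon\mathbb R^3\to\mathbb R^3\setminus(K_2\cup\dots\cup K_k)
\]
that carries the unit circle of $\mathbb R^2\times0$ onto $K_1$. Precomposing with the reflection in $\mathbb R^2\times0$ keeps this property and reverses the orientation behavior of $e$.

\emph{Induction.} For $i\ge2$ the map $\pi_1(\partial V_i)\to\pi_1(\mathbb R^3\setminus\operatorname{int}(V_2\cup\dots\cup V_k))$ factors through $\pi_1(M)$, so it is not injective. By induction a homeomorphism $g$ of $\mathbb R^3$ sends $K_2,\dots,K_k$ into an affine plane $X_0$. The manifold $Y=\mathbb R^3\setminus\bigcup_{i\ge2}g(K_i)$ is connected by (F9). Take an open round ball in $Y$ with center on $X_0$, and an orientation-preserving homeomorphism $e_1$ of $\mathbb R^3$ onto it with $e_1(\mathbb R^2\times0)\subset X_0$: a rotation followed by a radial map and a translation. Choose $e$ so that $ge$ preserves orientation. Lemma~\ref{lem:disk} gives $\phi$ with $\phi ge=e_1$ on $D^3$. Since $\phi$ is the identity outside a compact subset of $Y$, it extends by the identity to a homeomorphism of $\mathbb R^3$ that fixes $g(K_i)$ for $i\ge2$, and $\phi g(K_1)\subset e_1(\mathbb R^2\times0)\subset X_0$. So $\phi g$ sends all cores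 into $X_0$.
\end{proof}

\section{Chords in the sphere and the space $E$}\label{sec:E}

In Sections~\ref{sec:E}--\ref{sec:fourth} the hypotheses of Theorem~\ref{thm:line} hold.

\subsection{Passing to the sphere}
Let $q\colon S^3\to\mathbb{RP}^3$ be the double cover; projective lines are the images of great circles. Write $\Pi=f(\{x_0=0\})$ and lift the homeomorphism $f$ to a homeomorphism $\tilde f$ of $S^3$. Since $\tilde f(-x)=\pm\tilde f(x)$ and $\tilde f$ is injective, $\tilde f$ commutes with the antipodal map. Let $H_\pm=\tilde f(\{\pm x_0\ge0\})$. These are closed balls with $H_-=-H_+$, and $q$ maps $\operatorname{int}H_+=\tilde f(\{x_0>0\})$ homeomorphically onto $\mathbb{RP}^3\setminus\Pi$. Let $U_i\subset\operatorname{int}H_+$ be the lift of $T_i$ and $U=\bigcup U_i$; we keep the names $h_i$, $V_i$, $V$, $M$ for the lifts to $\operatorname{int}H_+$. Then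
\begin{equation}\label{eq:lift}
q^{-1}(T)=U\sqcup(-U),\qquad U\cap H_-=\emptyset,\qquad -U\subset H_-.
\end{equation}
The $2k$ sets $\pm U_i$ are disjoint and closed, so a connected subset of $U\cup(-U)$ lies in one of them. We use this often in the following form.
\begin{equation}\label{eq:exit}
\text{An arc that meets $U$ but does not lie in $U$ has a point outside $U\cup(-U)$.}
\end{equation}

Let $N=S^3\setminus\operatorname{int}V$, a compact connected $3$-manifold with boundary $\partial V$. For small $\delta>0$ the open ball $\tilde f(\{x_0<\delta\})$ misses $V$. Together with $M=\operatorname{int}H_+\setminus\operatorname{int}V$ it covers $N$, and the intersection $\tilde f(\{0<x_0<\delta\})$ is simply connected. By van Kampen's theorem $\pi_1(M)\to\pi_1(N)$ is an isomorphism. The link is non-trivial, so by Lemma~\ref{lem:unlink} we can number the tori so that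
\begin{equation}\label{eq:inj}
\pi_1(\partial V_1)\to\pi_1(N)\ \text{ is injective.}
\end{equation}
Non-triviality enters the proof only through \eqref{eq:inj}, once in each of the two steps.

Let $K\subset\operatorname{int}V_1$ be the core of $U_1$, identified with $\mathbb R/\mathbb Z$ by $h_1$; thus $p+s\in K$ has a meaning for $p\in K$, $s\in\mathbb R$, while $-p$ always denotes the antipode in $S^3$. For $a,b\in S^3$ with $a\ne-b$ let
\[
\sigma_{ab}(t)=\frac{(1-t)a+tb}{|(1-t)a+tb|},\qquad0\le t\le1,
\]
the short great circle arc from $a$ to $b$. It is continuous in $(a,b,t)$ and constant if $a=b$. For $p,r\in K$ we have $p\ne-r$ by \eqref{eq:lift}, so the \emph{chord} $\sigma_{pr}$ is defined. For $p\ne r$ its \emph{continuation} is $\tau_{pr}=\sigma_{r,-p}$. In the basis $p,r$ of the plane they span, $q\sigma_{pr}(t)=[1-t:t]$ and $q\tau_{pr}(t)=[-t:1-t]$. So $\sigma_{pr}$ followed by $\tau_{pr}$ projects to a path that runs once around the projective line through $q(p)$ and $q(r)$. If $f$ is the identity, $q\sigma_{pr}$ is the affine segment, and $\tau_{pr}$ consists of the ray of Section~\ref{sec:hopf} and an arc in $H_-$.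

\subsection{The space $E$}
We need a notion of blocked chord with three properties: short chords are not blocked; not all chords are unblocked; and a chord that is just blocked leaves $T$ before and after the point of contact. Contact with $\partial V_1$ is not such a notion, because a chord may leave $V_1$ and return to it inside $U_1$. The remedy is to unfold $N$ so that returns of this kind end on one distinguished copy of $\partial V_1$, to fill that copy, and to keep all other copies of $\partial V$ as walls.

Let $\hat N\to N$ be the connected covering that corresponds to the image of $\pi_1(\partial V_1)$ in $\pi_1(N)$, and let $\partial\hat N$ be its boundary, the preimage of $\partial V$. The inclusion $\partial V_1\to N$ lifts to $\hat N$. The image $\hat F$ of the lift is the image of a section of a covering, hence open and closed in $\partial\hat N$, and it maps homeomorphically onto $\partial V_1$. Glue a copy $\hat V_1$ of $V_1$ to $\hat N$ along $\hat F$: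
\[
E=\hat N\cup_{\hat F}\hat V_1,\qquad\rho\colon E\to S^3,
\]
where $\rho$ is the covering map on $\hat N$ and the identification on $\hat V_1$. Then $E$ is a Hausdorff $3$-manifold with boundary $\partial E=\partial\hat N\setminus\hat F$, and $\rho(\partial E)\subset\partial V$. Put $E^\circ=E\setminus\partial E$. A point $p\in\operatorname{int}V_1$ has exactly one preimage $\hat p$, which lies in $\hat V_1$; points of $\operatorname{int}V_j$ with $j\ne1$ have none. Let $\hat K$ be the preimage of $K$.

For a single round circle, $N$ is a solid torus and $\pi_1(\partial V_1)\to\pi_1(N)$ is onto, so $\hat N=N$ and $E=S^3$ has no walls; here \eqref{eq:inj} fails, and so does part (a) of the next lemma. For the link of Section~\ref{sec:hopf}, the circles $(x_1-R)^2+x_3^2=R^2$, $x_2=0$, with $R\ge1$ keep distance $1$ from $K_1$ and move $K_2$ to the $x_3$-axis, the core of the exterior of $V_1$ in $S^3$. So $N\cong\partial V_1\times[0,1]$, again $\hat N=N$, and $E=S^3\setminus\operatorname{int}V_2$ has the single wall $\partial V_2$.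

\begin{lemma}\label{lem:E}
\begin{enumerate}
\item[(a)] The loop $\hat K$ is not null-homotopic in $E$.
\item[(b)] Every $y\in S^3$ has an open neighborhood $B$ such that $\rho^{-1}(B)$ is a disjoint union, possibly empty, of open subsets of $E$, called sheets, each mapped homeomorphically onto a relatively closed subset of $B$. The restriction $\rho|_{E^\circ}$ is a local homeomorphism.
\item[(c)] A path in $E$ from a point of $\hat V_1$ to a point of $\partial E$ is not contained in $\rho^{-1}(U)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $\pi_1(\hat N)\to\pi_1(N)$ is injective and has the same image as the composition $\pi_1(\hat F)\to\pi_1(\hat N)\to\pi_1(N)$, so $\pi_1(\hat F)\to\pi_1(\hat N)$ is onto. It is injective by \eqref{eq:inj}. By van Kampen's theorem $\pi_1(E)$ is the pushout of $\pi_1(\hat N)\leftarrow\pi_1(\hat F)\to\pi_1(\hat V_1)$, and as the left arrow is an isomorphism, so is $\pi_1(\hat V_1)\to\pi_1(E)$. Thus $\pi_1(E)\cong\mathbb Z$ is generated by $\hat K$.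

(b) If $y\in\operatorname{int}V_j$, take $B=\operatorname{int}V_j$; there is one sheet if $j=1$ and none otherwise. If $y\in N\setminus\partial V$, take an evenly covered open ball in $N\setminus\partial V$. If $y\in\partial V_j$, the radial bicollar gives an open ball $B$ that the disk $B\cap\partial V_j$ cuts into half-balls $B\cap N$ and $B\cap V_j$. The half-ball $B\cap N$ is simply connected, hence evenly covered by open subsets $S$ of $\hat N$. The part of such an $S$ over the disk is connected, so it lies in $\hat F$ or misses $\hat F$. If it misses $\hat F$, then $S$ is open in $E$ and is a sheet with image $B\cap N$, which is closed in $B$. It lies in $\hat F$ only if $j=1$, and then for exactly one $S$, because $\hat F\to\partial V_1$ is bijective. This $S$ together with the copy of $B\cap V_1$ in $\hat V_1$ is a sheet with image $B$. Every point of $E^\circ$ lies over $\operatorname{int}V_1$, over $N\setminus\partial V$ or on $\hat F$, and in each case it lies in a sheet with image $B$. This gives the last statement.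

(c) The set $Q=U\setminus\operatorname{int}V\subset N$ is closed and radially homeomorphic to $\partial V\times[0,1]$, with $\partial V$ at level $0$. Lifting the radial segments identifies its preimage $\hat Q\subset\hat N$ with $\partial\hat N\times[0,1]$. Then $\rho^{-1}(U)=\hat V_1\cup\hat Q$ is the disjoint union of
\[
R=\hat V_1\cup(\hat F\times[0,1])\qquad\text{and}\qquad R'=\partial E\times[0,1].
\]
The set $R$ is compact, and $R'$ is closed in $\hat Q$, which is closed in $E$. So no path in $R\cup R'$ joins $\hat V_1\subset R$ to $\partial E\subset R'$.
\end{proof}

The map $\rho$ is not a covering, since a lift of a path can run into a wall. By (b) it is locally injective, and $E$ is Hausdorff, so two lifts of a path with the same initial point agree. The next lemma says that liftability to $E$ is a closed condition and liftability to $E^\circ$ an open one.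

\begin{lemma}\label{lem:lift}
Let $c\colon[0,1]\to S^3$ be a path.
\begin{enumerate}
\item[(a)] Suppose that paths $c_n$ converge uniformly to $c$ and have lifts $\hat c_n$ to $E$ with $\hat c_n(0)\to e_0\in E$. Then $c$ has a lift to $E$ that starts at $e_0$.
\item[(b)] Suppose that $c$ has a lift $\hat c$ to $E^\circ$. Then for $c'$ uniformly close to $c$ and $e'$ close to $\hat c(0)$ with $\rho(e')=c'(0)$, the path $c'$ has a lift $\hat c'$ to $E^\circ$ that starts at $e'$, and $\hat c'(t)$ is continuous in $(c',e',t)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $0=t_0<\dots<t_l=1$ so that each $c[t_i,t_{i+1}]$ lies in a set $B_i$ as in Lemma~\ref{lem:E}(b). Suppose that $c|_{[0,t_i]}$ has been lifted to a path from $e_0$ to a point $e_i$ with $\hat c_n(t_i)\to e_i$. Let $S$ be the sheet over $B_i$ that contains $e_i$. For large $n$ we have $\hat c_n(t_i)\in S$ and $c_n[t_i,t_{i+1}]\subset B_i$. The sheets are disjoint and open, so the connected set $\hat c_n[t_i,t_{i+1}]$ lies in $S$, and $c_n[t_i,t_{i+1}]\subset\rho(S)$. Since $\rho(S)$ is closed in $B_i$, also $c[t_i,t_{i+1}]\subset\rho(S)$. Extend the lift by $(\rho|_S)^{-1}c$. Then $\hat c_n(t_{i+1})=(\rho|_S)^{-1}c_n(t_{i+1})$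 converges to $e_{i+1}=(\rho|_S)^{-1}c(t_{i+1})$.

(b) Choose $0=t_0<\dots<t_l=1$ and open sets $O_i\subset E^\circ$, mapped homeomorphically onto open subsets of $S^3$, with $\hat c[t_i,t_{i+1}]\subset O_i$. For $(c',e')$ close to $(c,\hat c(0))$ we have $e'\in O_0$ and $c'[t_i,t_{i+1}]\subset\rho(O_i)$; define $\hat c'=(\rho|_{O_i})^{-1}c'$ on $[t_i,t_{i+1}]$. The point $(\rho|_{O_i})^{-1}c'(t_{i+1})$ is close to $\hat c(t_{i+1})\in O_{i+1}$, so it lies in $O_{i+1}$ and equals $(\rho|_{O_{i+1}})^{-1}c'(t_{i+1})$. Thus the pieces fit together, and the formula shows continuity.
\end{proof}

\section{Good pairs and their frontier}\label{sec:good}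

Call $(p,r)\in K\times K$ \emph{good} if $\sigma_{pr}$ has a lift $\hat\sigma_{pr}$ to $E^\circ$ that starts at $\hat p$. The lift ends at $\hat r$, the only preimage of $r$. Let $\mathcal G$ be the set of good pairs. It contains the diagonal $\Delta$, where the chords are constant. By Lemma~\ref{lem:lift}(b) it is open, and $\hat\sigma_{pr}(t)$ is continuous on $\mathcal G\times[0,1]$. Its frontier $\operatorname{Fr}\mathcal G=\overline{\mathcal G}\setminus\mathcal G$ misses $\Delta$. Frontier pairs are the chords that are just blocked.

\begin{lemma}\label{lem:three}
Let $(p,r)\in\operatorname{Fr}\mathcal G$. There are $0<t_1<t_2<t_3<1$ such that $\sigma_{pr}(t_2)\in\operatorname{int}U$ and $\sigma_{pr}(t_1),\sigma_{pr}(t_3)\notin U\cup(-U)$.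
\end{lemma}

\begin{proof}
Take good pairs $(p_n,r_n)\to(p,r)$. Then $\sigma_{p_nr_n}\to\sigma_{pr}$ uniformly and $\hat p_n\to\hat p$, so by Lemma~\ref{lem:lift}(a) the chord $\sigma_{pr}$ has a lift $\hat\sigma$ to $E$ from $\hat p$ to $\hat r$. The pair is not good, so $\hat\sigma(t_2)\in\partial E$ for some $t_2$; then $\sigma_{pr}(t_2)\in\partial V\subset\operatorname{int}U$. By Lemma~\ref{lem:E}(c), neither $\hat\sigma[0,t_2]$ nor $\hat\sigma[t_2,1]$ lies in $\rho^{-1}(U)$, so neither $\sigma_{pr}[0,t_2]$ nor $\sigma_{pr}[t_2,1]$ lies in $U$. By \eqref{eq:exit} each of these arcs has a point outside $U\cup(-U)$, and it is not an endpoint, because the endpoints lie in $U$.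
\end{proof}

For the second step we want a loop of frontier pairs that goes around $K$. The frontier of an open set need not contain such a loop. What is true, and enough, is that the frontier separates the two ends of the annulus $(K\times K)\setminus\Delta$, so that every neighborhood of it contains an essential loop. We identify $K$ with $\mathbb R/\mathbb Z$ to speak of the degree of a loop in $K$.

\begin{lemma}\label{lem:loop}
Let $\Omega\subset(K\times K)\setminus\Delta$ be an open set that contains $\operatorname{Fr}\mathcal G$. There is a loop $\theta\mapsto(p(\theta),r(\theta))$ in $\Omega$ such that $r\colon S^1\to K$ has odd degree.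
\end{lemma}

\begin{proof}
Let $\mathbb A=\mathbb R/\mathbb Z\times\mathbb R$, with points $\xi=(p,s)$, and $\Psi\colon\mathbb A\to K\times K$, $\Psi(p,s)=(p,p+s)$. The coordinate $s$ records along which arc of $K$ we compare the chord.

\emph{The loops $\lambda_\xi$.} For $\xi=(p,s)$ in the open set $\Psi^{-1}(\mathcal G)$ let $\lambda_\xi$ be the loop in $E$ that consists of $\hat\sigma_{p,p+s}$ followed by the path $t\mapsto p+(1-t)s$ in $\hat K\cong K$. It depends continuously on $\xi$, so points of one small disk in $\Psi^{-1}(\mathcal G)$ have freely homotopic loops. Hence
\[
\mathcal N=\{\xi\in\Psi^{-1}(\mathcal G):\lambda_\xi\text{ is null-homotopic in }E\}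
\]
is open and closed in $\Psi^{-1}(\mathcal G)$. The circles $\{s=0\}$ and $\{s=1\}$ map to $\Delta$ and so lie in $\Psi^{-1}(\mathcal G)$. For $s=0$ the loop is constant, and for $s=1$ it runs once backward around $\hat K$. By Lemma~\ref{lem:E}(a),
\[
\{s=0\}\subset\mathcal N,\qquad\{s=1\}\cap\mathcal N=\emptyset.
\]

\emph{A separating set.} Let $J=\{s<0\}\cup(\mathcal N\cap\{s<1\})$; in Section~\ref{sec:hopf} this is $\{s<s_0\}$. The set $J$ is open, and $\{s\le0\}\subset J\subset\{s<1\}$. We claim that
\[
\overline J\setminus J\subset\Omega':=\Psi^{-1}(\Omega)\cap\{0<s<1\}.
\]
Let $\xi=(p,s)\in\overline J\setminus J$. Then $0<s\le1$, so $\xi$ is a limit of points of $\mathcal N$, and $\Psi(\xi)\in\overline{\mathcal G}$. If $\Psi(\xi)\in\mathcal G$, then $\xi\in\mathcal N$ because $\mathcal N$ is closed in $\Psi^{-1}(\mathcal G)$; hence $s\ne1$ and $\xi\in J$, which is false. So $\Psi(\xi)\in\operatorname{Fr}\mathcal G\subset\Omega$, and $s\ne1$ because $\Omega$ misses $\Delta$.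

\emph{A level curve.} The sets $X_0=J\setminus\Omega'=\overline J\setminus\Omega'$ and $X_1=(\mathbb A\setminus J)\setminus\Omega'$ are closed and disjoint, their union is $\mathbb A\setminus\Omega'$, and $X_0\supset\{s\le0\}$, $X_1\supset\{s\ge1\}$. Take a smooth function $\varphi\colon\mathbb A\to[0,1]$ that is $0$ on $X_0$ and $1$ on $X_1$, and by Sard's theorem a regular value $\eta\in(0,1)$. The level set $\Gamma=\varphi^{-1}(\eta)$ lies in $\Omega'$; it is closed and contained in $\{0\le s\le1\}$, so it is a finite union of smooth circles. Let $p_0$ be a regular value of the projection $\Gamma\to\mathbb R/\mathbb Z$. At a point of $\Gamma$ over $p_0$ the tangent line $\ker d\varphi$ is not vertical, so $\partial\varphi/\partial s\ne0$. Thus $s\mapsto\varphi(p_0,s)-\eta$ has finitely many zeros and changes sign at each. It is negative for $s\le0$ and positive for $s\ge1$, so the number of zeros is odd. Some circle $\theta\mapsto(p(\theta),s(\theta))$ of $\Gamma$ therefore has an odd number of points over $p_0$, and then $p$ has odd degree. The loop $r=p+s$ is homotopic to $p$ through $p+us$, $0\le u\le1$, and $(p,r)$ lies in $\Omega$.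
\end{proof}

\section{The fourth point}\label{sec:fourth}

The second step needs an open neighborhood of $U_1$ that still looks like a solid torus. This is the only place where local flatness is used. Near a point of $\partial U_1$, each of the two local sides lies in $\operatorname{int}U_1$ or outside $U_1$, as both sets are open. At least one side lies in $\operatorname{int}U_1$, and not both, since by (F1) a boundary point of $U_1$ is not an interior point. So $S^3\setminus\operatorname{int}U_1$ is a manifold with boundary $\partial U_1$. By (F3) and compactness it has a collar that misses $U_j$ for $j\ne1$. Let $W$ be the union of $U_1$ and this collar. Then $W$ is open in $S^3$, it deformation retracts onto $K$, and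
\begin{equation}\label{eq:W}
W\setminus\operatorname{int}V_1\cong\partial V_1\times[0,2),\qquad W\setminus\operatorname{int}V_1\subset N,
\end{equation}
with $\partial V_1$ at level $0$.

\begin{proof}[Proof of Theorem~\ref{thm:line}]
Suppose that no projective line carries eight alternating points. For $(p,r)\in(K\times K)\setminus\Delta$ call $t\in(0,1)$ \emph{admissible} if
\[
\tau_{pr}[0,t]\subset W\qquad\text{and}\qquad\tau_{pr}[t,1]\cap V=\emptyset.
\]
Nothing is required with respect to $-V$, which $\tau_{pr}$ has to enter on its way to $-p$.

\emph{Frontier pairs have an admissible parameter.} Let $(p,r)\in\operatorname{Fr}\mathcal G$ and $\tau=\tau_{pr}$. Let $[0,t_*]$ be the component of $0$ in the closed set $\tau^{-1}(U\cup(-U))$. The arc $\tau[0,t_*]$ is connected and contains $r\in U_1$, so it lies in $U_1\subset W$. We have $t_*>0$ because $r\in\operatorname{int}U_1$, and $t_*<1$ because $\tau(1)=-p\notin U_1$. Also $\tau(t_*)\notin V$, for otherwise $\tau(t_*)\in\operatorname{int}U$ and the component would extend beyond $t_*$. Suppose that $y=\tau(t)\in V$ for some $t>t_*$. Since $[0,t]$ is not contained in the component, there is $t'\in(0,t)$ with $\tau(t')\notin U\cup(-U)$.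 The arc $\tau[t,1]$ joins $y\in U$ to $-p\in-U$, so by \eqref{eq:exit} there is $t''\in(t,1)$ with $\tau(t'')\notin U\cup(-U)$. With $t_1,t_2,t_3$ from Lemma~\ref{lem:three}, the images under $q$ of
\[
p,\quad\sigma_{pr}(t_1),\quad\sigma_{pr}(t_2),\quad\sigma_{pr}(t_3),\quad r,\quad\tau(t'),\quad y,\quad\tau(t'')
\]
lie in this cyclic order on a projective line, alternately in $\operatorname{int}T$ and, by \eqref{eq:lift}, outside $T$. This is excluded, so $t_*$ is admissible.

\emph{A continuous choice.} The parameter $t_*$ need not be continuous in the pair and is defined only on the frontier; openness and convexity repair both defects. The set of triples $(p,r,t)$ with $t$ admissible is open, because $W$ and $S^3\setminus V$ are open and the maps $(p,r,t,u)\mapsto\tau_{pr}(ut)$ and $(p,r,t,u)\mapsto\tau_{pr}(t+u(1-t))$ are continuous, with $u$ in the compact set $[0,1]$. So the set $\Omega$ of pairs that have an admissible parameter is open, it contains $\operatorname{Fr}\mathcal G$, and each of its points has a neighborhood on which some constant is admissible. For a fixed pair the admissible parameters form an interval: if $t'<t<t''$ with $t',t''$ admissible, then $\tau_{pr}[0,t]\subset\tau_{pr}[0,t'']$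 and $\tau_{pr}[t,1]\subset\tau_{pr}[t',1]$. Averaging the local constants with a partition of unity gives a continuous function $t_0\colon\Omega\to(0,1)$ with admissible values.

\emph{The contradiction.} Take the loop $(p(\theta),r(\theta))$ in $\Omega$ from Lemma~\ref{lem:loop}, write $\tau_\theta=\tau_{p(\theta)r(\theta)}$ and $t_\theta=t_0(p(\theta),r(\theta))$, and put $m(\theta)=\tau_\theta(t_\theta)\in W\setminus V$.
\begin{enumerate}
\item[(i)] The homotopy $\tau_\theta(t_\theta+u(1-t_\theta))$, $0\le u\le1$, misses $V$ and moves $m$ to the loop $\theta\mapsto-p(\theta)$ in $H_-$. The ball $H_-$ misses $V$ by \eqref{eq:lift}. So $m$ is null-homotopic in $S^3\setminus V\subset N$.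
\item[(ii)] The homotopy $\tau_\theta(ut_\theta)$, $0\le u\le1$, lies in $W$ and joins $m$ to the loop $r$ in $K$, which has nonzero degree. Since $W$ deformation retracts onto $K$, the loop $m$ is not null-homotopic in $W$.
\end{enumerate}
By \eqref{eq:W}, $m$ is freely homotopic in $W\cap N$ to a loop $m'$ in $\partial V_1$. By (i), $m'$ is null-homotopic in $N$. By (ii), it is not null-homotopic in $W$, hence not in $\partial V_1\subset W$. This contradicts \eqref{eq:inj}.
\end{proof}

\section{From alternating points to the degree}\label{sec:degree}

Theorem~\ref{thm:degree} allows singular surfaces and arbitrary topological embeddings of the tori, while Theorem~\ref{thm:line} needs local flatness. A surface inside an algebraic set has it automatically.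

\begin{lemma}\label{lem:tame}
If $\partial T\subset Z=\{P=0\}$ for a nonzero homogeneous real polynomial $P$, then every $\partial T_i$ is locally flat.
\end{lemma}

\begin{proof}
The semialgebraic triangulation theorem of {\L}ojasiewicz \cite[Theorem 9.2.1]{BCR} states that a compact semialgebraic subset of $\mathbb R^n$ has a finite triangulation in which finitely many given semialgebraic subsets are unions of open simplices. The map $[x]\mapsto xx^{\mathsf T}/|x|^2$ identifies $\mathbb{RP}^3$ with the compact algebraic set of orthogonal projections of rank one, and $Z$ with the set of those at all of whose columns $P$ vanishes. So $\mathbb{RP}^3$ has a triangulation in which the closed set $Z$ is a subcomplex. As $P\ne0$, the set $Z$ has empty interior and contains no $3$-simplex.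

Let $S=\partial T_i$ and let $\Sigma$ be an open $2$-simplex of $Z$; it is open in $Z$, because it is a face of no other simplex of $Z$. The set $S\cap\Sigma$ is closed in $\Sigma$. It is also open in $S$, hence a surface without boundary, hence open in $\Sigma$ by (F1). So $\Sigma\subset S$ or $\Sigma\cap S=\emptyset$. A nonempty open subset of $S$ contains a disk and does not embed in a graph, so the part of $S$ in the $1$-skeleton of $Z$ has empty interior in $S$. Therefore the open $2$-simplices contained in $S$ are dense in $S$, and the closed set $S$ is the union of their closures, a subcomplex. Lemma~\ref{lem:subcomplex} finishes the proof.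
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:degree}]
Let $P\ne0$ have degree $d$ and vanish on $\partial T$. By Lemma~\ref{lem:tame} and Theorem~\ref{thm:line} there is a line with eight alternating points, which we write as $[\cos\vartheta_j\,v+\sin\vartheta_j\,w]$ with independent vectors $v,w\in\mathbb R^4$ and $0\le\vartheta_1<\dots<\vartheta_8<\pi$. This line may lie in the zero set of $P$, so we perturb it. The sets $\operatorname{int}T$ and $\mathbb{RP}^3\setminus T$ are open, so for $v'$ close to $v$ the points $[\cos\vartheta_j\,v'+\sin\vartheta_j\,w]$ still alternate on the line $\ell$ spanned by $v'$ and $w$. Choose such a $v'$ with $P(v')\ne0$. Then $(\alpha,\beta)\mapsto P(\alpha v'+\beta w)$ is a nonzero binary form of degree $d$, and it has at most $d$ zeros on $\ell\cong\mathbb{RP}^1$. The space $\mathbb{RP}^3$ is the disjoint union of $\partial T$ and the two open sets $\operatorname{int}T$ and $\mathbb{RP}^3\setminus T$. Each of the eight closed arcs of $\ell$ between consecutive alternating points is connected and has one endpoint in each open set, so its interior meets $\partial T$. The eight open arcs are disjoint, so $d\ge8$.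
\end{proof}

\section{Surfaces of degree eight}\label{sec:sharp}

We prove Proposition~\ref{prop:sharp}. In both examples $\Pi$ is the plane at infinity, and by Theorem~\ref{thm:degree} it is enough to write $\partial T$ as the zero set of a nonzero form of degree $8$.

\subsection{Two linked tori}
Take $T_1,T_2$ from Section~\ref{sec:hopf} and put $\delta=2\varepsilon<\frac12$. The equation $|\omega|^2=\delta^2$ of $\partial T_1$ reads $x_1^2+x_2^2+x_3^2+1-\delta^2=2\sqrt{x_1^2+x_2^2}$. Both sides are nonnegative, so squaring gives an equivalent equation, with homogeneous form
\[
\big(x_1^2+x_2^2+x_3^2+(1-\delta^2)x_0^2\big)^2-4(x_1^2+x_2^2)x_0^2=0.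
\]
For $x_0=0$ this is $(x_1^2+x_2^2+x_3^2)^2=0$, so there are no real points at infinity, and the zero set in $\mathbb{RP}^3$ is $\partial T_1$. The isometry that interchanges the circles gives a quartic for $\partial T_2$, and the product of the two quartics has zero set $\partial T_1\cup\partial T_2$.

\subsection{A trefoil that is a rational sextic}
For a knot the idea is the following. If a knot is the real part of a smooth curve cut out by quartics $f_i$, then $\sum f_i^2$ has degree $8$ and behaves like the squared distance to the knot, so a low level set is the boundary of a tube. A curve that is cut out by quartics cannot meet a line in five points without containing it, and for rational sextics this turns out to be the only obstruction. We therefore look for a trefoil that is a rational sextic without $5$-secant lines.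

Let
\[
\kappa(t)=[\,2+\cos3t:\cos2t:\sin2t:\sin3t\,],\qquad t\in\mathbb R/2\pi\mathbb Z .
\]
In cylindrical coordinates on $\mathbb R^3$ it has angle $2t$, radius $\varrho=1/(2+\cos3t)$ and height $\eta=\varrho\sin3t$. From $\cos3t=1/\varrho-2$ we get $(1-2\varrho)^2+\eta^2=\varrho^2$, that is,
\[
(\varrho-\tfrac23)^2+\tfrac13\eta^2=\tfrac19 .
\]
The pair $(\varrho,\eta)$ determines $(\cos3t,\sin3t)$, so it runs three times around this ellipse while the angle makes two turns. The curve is immersed because the angle has derivative $2$, and injective because $2t$ and $3t$ modulo $2\pi$ determine $t$. After the height is divided by $\sqrt3$, it is a simple closed curve of type $(2,3)$ on a round torus, a trefoil. It is knotted in our sense: the group $\langle a,b\mid a^2=b^3\rangle$ of its complement maps onto the symmetric group $S_3$, while by (F2) the complement of a circle in a plane has group $\mathbb Z$.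

Let $S_n$, for the rest of the paper, be the space of complex binary forms of degree $n$ in $u,v$, of dimension $n+1$. Put $\zeta=u+iv$ and $\zeta'=u-iv$, and define $g_0,\dots,g_3\in S_6$ by
\[
g_1+ig_2=\zeta^5\zeta',\quad g_1-ig_2=\zeta\zeta'^5,\quad g_0+ig_3=2\zeta^3\zeta'^3+\zeta^6,\quad g_0-ig_3=2\zeta^3\zeta'^3+\zeta'^6 .
\]
Conjugating coefficients interchanges $\zeta$ and $\zeta'$, so the $g_i$ have real coefficients. They are independent, since each of $\zeta^5\zeta',\zeta\zeta'^5,\zeta^6,\zeta'^6$ occurs in only one of the four right-hand sides. At $(u,v)=(\cos\frac t2,\sin\frac t2)$ we have $\zeta^{3+n}\zeta'^{3-n}=e^{int}$, so $(g_0,\dots,g_3)$ takes the value $(2+\cos3t,\cos2t,\sin2t,\sin3t)$; and $t\mapsto[\cos\frac t2:\sin\frac t2]$ is a diffeomorphism $\mathbb R/2\pi\mathbb Z\to\mathbb{RP}^1$. Let $L_0\subset S_6$ be the span of the $g_i$.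

\begin{lemma}\label{lem:sextic}
There are real forms $g_0',\dots,g_3'\in S_6$, arbitrarily close to $g_0,\dots,g_3$, such that $\Phi=[g_0':\dots:g_3']$ embeds $\mathbb{CP}^1$ in $\mathbb{CP}^3$ as a smooth nondegenerate sextic $C$ that meets no line in a scheme of length at least $5$.
\end{lemma}

\begin{proof}
Let $G$ be the Grassmannian of $4$-dimensional subspaces $L\subset S_6$; the Grassmannian of $a$-dimensional subspaces of a $b$-dimensional space has dimension $a(b-a)$, so $\dim G=12$. A basis of $L$ defines a closed embedding $\mathbb{CP}^1\to\mathbb{CP}^3$ if $L$ separates points and tangent vectors, that is, if $\dim(L\cap fS_4)=2$ for every nonzero $f\in S_2$; the image is then a smooth nondegenerate curve of degree $6$. The dimension is always at least $4+5-7=2$, so the condition fails only if $L$ contains a $3$-dimensional subspace $L_1\subset fS_4$. The triples $([f],L_1,L)$ form a projective variety of dimension $2+3\cdot2+1\cdot3=11$.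

A line is cut out by two independent linear forms. They pull back to independent forms $g,g'\in L$, and the intersection of the line with the curve is the divisor of their greatest common divisor. If it has degree at least $5$, then $g=fl$ and $g'=fl'$ with $f\in S_5$ and independent $l,l'\in S_1$, so $fS_1\subset L$. The pairs $([f],L)$ with $fS_1\subset L$ form a projective variety of dimension $5+2\cdot3=11$.

The images of these two varieties in $G$ are closed subvarieties of dimension at most $11$. Choose a complement $L_0'$ of $L_0$ spanned by real forms. The graphs of linear maps $L_0\to L_0'$ form an affine chart $\mathbb C^{12}$ of $G$, in which the bad subspaces lie in the zero set of a nonzero polynomial. Such a polynomial does not vanish on a neighborhood of $0$ in the space $\mathbb R^{12}$ of real maps. So there are arbitrarily small real maps $a$ whose graph is not bad, and we put $g_i'=g_i+a(g_i)$.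
\end{proof}

Since the $g_i'$ are real, $C$ is invariant under complex conjugation. If $\Phi(\xi)$ is real, then $\Phi(\bar\xi)=\overline{\Phi(\xi)}=\Phi(\xi)$, and $\xi$ is real by injectivity; so the real locus $K'$ of $C$ is $\Phi(\mathbb{RP}^1)$. For $g_i'$ close to $g_i$, the curve $\kappa'(t)=\Phi[\cos\frac t2:\sin\frac t2]$ lies in $\mathbb R^3$ and is $C^1$-close to $\kappa$. The curves $(1-u)\kappa+u\kappa'$ in $\mathbb R^3$ are then all embeddings, and by isotopy extension $K'$ is a trefoil.

\subsection{Quartic equations and the tube}
A coherent sheaf $\mathcal F$ on $\mathbb{CP}^r$ is \emph{$m$-regular} if $H^i(\mathcal F(m-i))=0$ for all $i>0$; then $\mathcal F(m)$ is generated by its global sections. A curve is $m$-regular if its ideal sheaf is. By a theorem of Gruson, Lazarsfeld and Peskine \cite[Theorem 3.1]{GLP}, a reduced irreducible nondegenerate curve of degree $d\ge r+2$ in $\mathbb{CP}^r$ can fail to be $(d+1-r)$-regular only if it is smooth and rational with a $(d+2-r)$-secant line. For $r=3$ and $d=6$, Lemma~\ref{lem:sextic} excludes the exception, so $C$ is $4$-regular and $\mathcal I_C(4)$ is generated by its global sections, the quartic forms that vanish on $C$.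 This space is invariant under conjugation, so it has a basis $f_1,\dots,f_m$ of real forms. Global generation means two things. At a point outside $C$ some $f_i$ is nonzero. At a point of $C$ the $f_i$ generate the ideal of the smooth curve $C$ in the local ring, so their differentials span the $2$-dimensional space of covectors that vanish on the tangent line; at a real point the differentials are real and span the corresponding real space.

Let $|x|^2=x_0^2+\dots+x_3^2$, $F=\sum f_i^2$, and let $\Theta=F/|x|^8=\sum(f_i/|x|^4)^2$, a smooth function on $\mathbb{RP}^3$ that is nonnegative and vanishes exactly on $K'$. Take a smooth tubular neighborhood of $K'$ in $\mathbb R^3$ with coordinates $(t,\nu)$, where $t\in\mathbb R/2\pi\mathbb Z$, $\nu\in\mathbb R^2$ is small, and $K'=\{\nu=0\}$. Write $f_i/|x|^4=l_{i,t}(\nu)+O(|\nu|^2)$ with $l_{i,t}$ linear. For each $t$ the $l_{i,t}$ span the dual of $\mathbb R^2$, so by compactness $\sum_il_{i,t}(\nu)^2\ge c>0$ for all $t$ and all unit vectors $\nu$. For unit $\nu$,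
\[
\frac{\partial}{\partial s}\Theta(t,s\nu)=2s\sum_il_{i,t}(\nu)^2+O(s^2)
\]
uniformly in $(t,\nu)$, so there is $\delta>0$ such that $s\mapsto\Theta(t,s\nu)$ is strictly increasing on $[0,\delta]$. Let $\varepsilon>0$ be smaller than the minimum of $\Theta$ on the compact complement of $\{|\nu|<\delta\}$ in $\mathbb{RP}^3$. For each $t$ and unit $\nu$ there is a unique $s_\varepsilon(t,\nu)\in(0,\delta)$ with $\Theta(t,s_\varepsilon\nu)=\varepsilon$, and it is continuous by the implicit function theorem. The map $(t,s\nu)\mapsto(t,s\,s_\varepsilon(t,\nu)\,\nu)$, $0\le s\le1$, is a homeomorphism of the product of a circle and the unit disk onto $\{\Theta\le\varepsilon\}$. It carries the core to $K'$ and the boundary to $\{\Theta=\varepsilon\}$. So $\{\Theta\le\varepsilon\}\subset\mathbb R^3$ is a solid torus with trefoil core, and its boundary is the zero set in $\mathbb{RP}^3$ of the form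
\[
F-\varepsilon\,(x_0^2+x_1^2+x_2^2+x_3^2)^4
\]
of degree $8$, which is nonzero because it is negative on $K'$. This completes the proof of Proposition~\ref{prop:sharp}.

\begin{thebibliography}{9}

\bibitem{BCR}
Bochnak, Coste and Roy, \emph{Real Algebraic Geometry}.

\bibitem{GLP}
Gruson, Lazarsfeld and Peskine, \emph{Invent. Math.} 72 (1983).

\bibitem{Kup}
Greg Kuperberg, \emph{Quadrisecants of knots and links}, arXiv:math/9712205 (1997).

\end{thebibliography}
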